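# A planar series whose subsums fill almost all of the plane, but not all of it

## 1. On the line, subsums always give everything

Fix a series $\sum a_n$ of real numbers that converges but not absolutely. Delete some of its terms, keep the rest in their order, and ask whether what remains converges, and to what. On the line every target can be hit.

**Proposition 1.** Let $\sum a_n$ be a conditionally convergent real series. For every $t\in\mathbb R$ there is $(\varepsilon_n)\in\{0,1\}^{\mathbb N}$ such that $\sum\varepsilon_na_n$ converges to $t$.

**Proof.** The positive terms have infinite sum and the negative terms have sum $-\infty$: if one of these sums were finite, convergence of $\sum a_n$ would make the other finite too, and the series would converge absolutely. Also $a_n\to0$.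

Read the terms in order and let $S_{n-1}$ be the sum of the terms kept among the first $n-1$ (so $S_0=0$). If $S_{n-1}\le t$, keep $a_n$ exactly when $a_n>0$. If $S_{n-1}>t$, keep $a_n$ exactly when $a_n<0$. While the running sum is $\le t$ we keep all positive terms, and since every tail of the positive terms has infinite sum, the running sum eventually exceeds $t$. Likewise it eventually comes back to a value $\le t$. So it crosses $t$ infinitely often. A crossing at index $n$ leaves the sum within $|a_n|$ of $t$, and until the next crossing the sum moves monotonically toward $t$. Hence $|S_n-t|\le|a_{c}|$, where $c=c(n)$ is the index of the last crossing up to time $n$. As $c(n)\to\infty$ and $a_n\to 0$, we get $S_n\to t$. $\square$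

What changes in the plane? There the same choices $\varepsilon_n$ must steer two coordinates at once. A term that corrects one coordinate may spoil the other, and since the order is fixed, a compensating term may come only later.

## 2. Sum ranges and achievement sets in the plane

**Definitions.** Let $\sum x_n$ be a series in $\mathbb R^2$ (or $\mathbb R^d$). It is *conditionally convergent* if it converges but $\sum\|x_n\|=\infty$. Its *sum range* $\operatorname{SR}(x_n)$ is the set of sums of all convergent rearrangements $\sum x_{\sigma(n)}$, with $\sigma$ a permutation of $\mathbb N$. Its *achievement set* is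
$$\operatorname A(x_n)=\Big\{\sum_{n=1}^\infty\varepsilon_nx_n:(\varepsilon_n)\in\{0,1\}^{\mathbb N}\Big\},$$
where only those $(\varepsilon_n)$ are taken for which the series converges.

For a real absolutely convergent series every subseries converges: $\operatorname A(2^{-n})=[0,1]$ by binary expansion, and $\operatorname A(2\cdot3^{-n})$ is the Cantor set. Proposition 1 says that $\operatorname A(a_n)=\mathbb R$ for conditionally convergent real series.

We use Steinitz's theorem (E. Steinitz 1913; see Kadets–Kadets, *Series in Banach Spaces*): for a convergent series in $\mathbb R^d$,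
$$\operatorname{SR}(x_n)=\sum_n x_n+\Gamma^\perp,\qquad \Gamma=\Big\{f\in(\mathbb R^d)^*:\sum_n|f(x_n)|<\infty\Big\},\tag{1}$$
where $\Gamma^\perp$ is the set of points at which every $f\in\Gamma$ vanishes. In particular (Levy–Steinitz), a conditionally convergent series in the plane has as sum range a line or all of $\mathbb R^2$.

Two examples. For $x_n=\frac{(-1)^n}{n}(1,1)$ the functional $\alpha x+\beta y$ lies in $\Gamma$ exactly when $\alpha+\beta=0$, so the sum range is the diagonal line. For the series that alternates $\frac{(-1)^n}n(1,0)$ and $\frac{(-1)^n}n(0,1)$ we have $\Gamma=\{0\}$, so the sum range is $\mathbb R^2$. In this second example the two coordinates can be steered separately, so Proposition 1 gives $\operatorname A=\mathbb R^2$ as well.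

The question, from Szymon Glab and Jacek Marchwicki, "Levy-Steinitz theorem and achievement sets of conditionally convergent series on the real plane", arXiv:1705.06472 (2017), is this. Let $\sum x_n$ be a conditionally convergent series on the plane with $\operatorname{SR}(x_n)=\mathbb R^2$. If $\operatorname A(x_n)\ne\mathbb R^2$, must $\operatorname A(x_n)$ be of Lebesgue measure zero or of the first Baire category? The answer is no, and it fails in a strong way.

**Theorem 2.** There is a conditionally convergent series $\sum x_n$ in $\mathbb R^2$ with $\operatorname{SR}(x_n)=\mathbb R^2$ such that $\mathbb R^2\setminus\operatorname A(x_n)$ is nonempty, Lebesgue null and of first Baire category.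

Since $\mathbb R^2$ is neither null nor of first category, such an $\operatorname A(x_n)$ is neither null nor of first category, although it is not $\mathbb R^2$. Below, *meager* means of first category.

## 3. Steinhaus sums, and what three copies of a series buy

A sensible first attempt is to prove that the answer is yes. If $\operatorname A(x_n)$ is not null, then by Steinhaus's theorem $\operatorname A(x_n)+\operatorname A(x_n)$ contains an open set. Since the sum range is $\mathbb R^2$, the finite subsums are dense, and adding them should spread the open set over the plane. The attempt stops at one point: a sum $a+b$ of two elements of $\operatorname A(x_n)$ may use the same term $x_n$ twice, and adding a finite subsum may use it a third time. So one represents points with coefficients in $\{0,1,2,3\}$, not in $\{0,1\}$. If the series has spare terms, the argument does work. For $I\subset\mathbb N$ let $\operatorname A(I)$ be the set of sums of convergent subseries with $\varepsilon_n=0$ off $I$.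

**Theorem 3.** Let $\sum x_n$ be a convergent series in $\mathbb R^2$, and let $I,J,L\subset\mathbb N$ be pairwise disjoint. Suppose $\sum_{n\in L}x_n$ is conditionally convergent with sum range $\mathbb R^2$, and suppose $\operatorname A(I),\operatorname A(J)$ are both non-null, or both of second category. Then $\operatorname A(x_n)=\mathbb R^2$. In particular, if $\operatorname{SR}(x_n)=\mathbb R^2$ and $\operatorname A(x_n)$ is non-null or of second category, then the series $x_1,x_1,x_1,x_2,x_2,x_2,\dots$ has achievement set $\mathbb R^2$.

**Proof.** **Step 1: regularity of $\operatorname A(I)$ and $\operatorname A(J)$**, so that Steinhaus's theorem applies. The partial sums $S_n(\varepsilon)=\sum_{k\le n}\varepsilon_kx_k$ are continuous on $\{0,1\}^{\mathbb N}$. The set of $\varepsilon$ for which they converge is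
$$\bigcap_{k}\bigcup_{N}\bigcap_{m,n\ge N}\{\varepsilon:\|S_n(\varepsilon)-S_m(\varepsilon)\|\le1/k\},$$
which is Borel, and on it the sum is a pointwise limit of continuous functions, hence Borel. Restricting to the closed set of $\varepsilon$ vanishing off $I$, we see that $\operatorname A(I)$ is the image of a Borel set under a Borel function, so it is analytic. Analytic sets are Lebesgue measurable and have the Baire property. The same holds for $J$.

**Step 2: an open set.** By Steinhaus's theorem in the measure case, and by the Piccard–Pettis theorem in the category case, $\operatorname A(I)+\operatorname A(J)$ contains a nonempty open set $U$.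

**Step 3: spreading it.** Each $p'\in\mathbb R^2$ is the sum of a rearrangement of $\sum_{n\in L}x_n$. The partial sums of the rearrangement are finite subsums over $L$, so these are dense in $\mathbb R^2$. Given $p\in\mathbb R^2$, the open set $p-U$ contains some $\sum_{n\in F}x_n$ with $F\subset L$ finite. Then $p-\sum_{n\in F}x_n\in U$ is the sum of a convergent subseries over $I$ and one over $J$. Since $I,J,F$ are disjoint, the union of the three selections is a legitimate selection, and its partial sums are sums of three convergent sequences. So $p\in\operatorname A(x_n)$.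

**Step 4: the tripled series.** Its partial sums are three times a partial sum of $\sum x_n$ plus at most two copies of one term, so it converges. Let $I,J,L$ consist of the first, second and third copies. Then $\operatorname A(I)=\operatorname A(J)=\operatorname A(x_n)$, and the series over $L$ is $\sum x_n$, which has sum range $\mathbb R^2$ and so is not absolutely convergent. $\square$

A counterexample must therefore be tight: it can have no spare copies of this kind.

## 4. Reduction to a group $H$ and a set $K$ on the line

We now build planar series in which the first coordinate acts as a meter that limits how fast the second coordinate may move. For $l\ge1$ put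
$$q_l=2^{l+4},\qquad Q_0=1,\qquad Q_l=q_1q_2\cdots q_l,$$
so $q_1=32$ and $16\mid q_l$ for all $l$. Define
$$H=\Big\{\sum_{l\ge0}\frac{m_l}{Q_l}:\ m_l\in\mathbb Z,\ \frac{m_l}{q_l}\to0\Big\}.$$
The series converge because eventually $|m_l|/Q_l\le1/Q_{l-1}$. Clearly $H$ is a subgroup of $\mathbb R$. It contains $\frac1{Q_l}\mathbb Z$ for every $l$, so it is dense.

Let $y_1,y_2,\ldots\ge0$ be any sequence with $\sum y_l<\infty$ and let $K=\{\sum\varepsilon_ly_l:\varepsilon\in\{0,1\}^{\mathbb N}\}$. Put $v_l=(1/q_l,1/Q_l)$ and $h_l=(1/q_l,0)$. Block $l=1,2,\dots$ consists, in this order, of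

1. run 1: $v_l,-v_l,v_l,-v_l,\dots$ ($2Q_l$ pairs);
2. run 2: $h_l,-h_l,h_l,-h_l,\dots$ ($3Q_l$ pairs);
3. the single term $(0,y_l)$.

The series $\sum x_n$ is the concatenation of the blocks.

**Lemma 4.** $\sum x_n$ is conditionally convergent and $\operatorname{SR}(x_n)=\mathbb R^2$.

**Proof.** The terms of runs 1 and 2 tend to $0$ and cancel in pairs, and $\sum y_l<\infty$, so the series converges. Let $f(x,y)=\alpha x+\beta y$ belong to $\Gamma$ in (1). Run 2 of block $l$ contributes $6Q_l|\alpha|/q_l\ge6|\alpha|$ to $\sum|f(x_n)|$, for every $l$, so $\alpha=0$. Then run 1 contributes $4Q_l|\beta|/Q_l=4|\beta|$ per block, so $\beta=0$. Thus $\Gamma=\{0\}$ and $\operatorname{SR}(x_n)=\mathbb R^2$ by (1). In particular $\sum\|x_n\|=\infty$. $\square$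

**Lemma 5.** $\operatorname A(x_n)=\mathbb R\times(H+K)$.

**Proof.** **Step 1: the inclusion $\subset$.** This is where the meter acts. Let a subsum converge to $(s,t)$, and let $m_l$ be the number of chosen copies of $v_l$ minus the number of chosen copies of $-v_l$. The chosen terms of run 1 of block $l$ are consecutive in the subseries and have sum $m_lv_l$, whose first coordinate is $m_l/q_l$. By the Cauchy criterion $m_l/q_l\to0$. The chosen $y$'s have some sum $z\in K$. Comparing second coordinates at ends of blocks gives $\sum_{l\ge 1}m_l/Q_l=t-z$. So $t-z\in H$.

**Step 2: preparing an element of $H$.** For the inclusion $\supset$ let $s\in\mathbb R$ and $t=h+z$ with $z\in K$ and $h=\sum_{l\ge0}m_l/Q_l$, $m_l/q_l\to0$. Only $2Q_l$ copies of each of $\pm v_l$ are available, and the first few $m_l$ may be larger than that (and $m_0$ has no block at all), so we spread the early terms over many blocks. Choose $L\ge1$ with $|m_l|\le q_l$ for $l>L$. Write $\sum_{l\le L}m_l/Q_l=P/Q_L$ with $P\in\mathbb Z$, and split $P=P_0+\dots+P_J$ into integers with $|P_a|\le Q_L$. Put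
$$m'_l=\begin{cases}0,&1\le l<L,\\ P_0,&l=L,\\ m_{L+a}+P_aQ_{L+a}/Q_L,&l=L+a,\ 1\le a\le J,\\ m_l,&l>L+J.\end{cases}$$
The extra term in $m'_{L+a}$ adds $P_a/Q_L$ to the sum, so $\sum_{l\ge1}m'_l/Q_l=P/Q_L+\sum_{l>L}m_l/Q_l=h$. Moreover $|m'_l|\le q_l+Q_l\le2Q_l$ for all $l$, and $m'_l/q_l\to0$.

**Step 3: reaching the first coordinate.** We choose integers $k_l$ with $|k_l|\le q_l$, $k_l/q_l\to0$ and $\sum_{l\ge1}k_l/q_l=s$. Write $s=n+s'$ with $n\in\mathbb Z$, $0\le s'<1$. For $l\le|n|$ let $k_l=\operatorname{sgn}(n)q_l$; these terms sum to $n$. Afterwards, with current remainder $\rho\in[0,1)$ (initially $s'$), let $k_l=\lfloor q_l\rho\rfloor$. The new remainder $\rho-k_l/q_l$ lies in $[0,1/q_l)$, so it tends to $0$, and the next term satisfies $k_{l+1}/q_{l+1}<1/q_l$.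

**Step 4: the selection.** In block $l$ choose $|m'_l|$ copies of $\operatorname{sgn}(m'_l)v_l$. Put $n_l=k_l-m'_l$ and choose $|n_l|$ copies of $\operatorname{sgn}(n_l)h_l$; this is possible since $|n_l|\le q_l+2Q_l\le3Q_l$. Choose the $y$'s that represent $z$. At the end of block $l$ the first coordinate is $\sum_{j\le l}(m'_j+n_j)/q_j=\sum_{j\le l}k_j/q_j\to s$. The second coordinate tends to $h+z=t$. Inside block $l$ the partial sums differ from the one at the beginning of the block by at most
$$|m'_l|\Big(\frac1{q_l}+\frac1{Q_l}\Big)+\frac{|n_l|}{q_l}+y_l\longrightarrow0,$$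
because $m'_l/q_l\to0$, $q_l\le Q_l$, $k_l/q_l\to0$ and $y_l\to0$. So the subsum converges to $(s,t)$. $\square$

From now on the problem lives on the line: choose $(y_l)$ so that $H+K\ne\mathbb R$ while $\mathbb R\setminus(H+K)$ is null and meager.

## 5. Reading membership in $H$ from digits

Write $\langle x\rangle$ for the distance from $x\in\mathbb R$ to $\mathbb Z$. Then $\langle x\rangle\le|x|$, $\langle x+y\rangle\le\langle x\rangle+\langle y\rangle$, and $\langle x+n\rangle=\langle x\rangle$ for $n\in\mathbb Z$.

**Lemma 6.** Let $x_0,x_1,\dots$ be integers, and suppose that for some constant $C$ we have $|x_l|\le Cq_l$ for all large $l$. Then $\sum_{l\ge0}x_l/Q_l\in H$ if and only if $\langle x_l/q_l\rangle\to0$.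

**Proof.** **Step 1: "if", by carrying.** For $l\ge1$ let $\kappa_l$ be an integer nearest to $x_l/q_l$ and $m_l=x_l-\kappa_lq_l$. Then $|m_l|/q_l=\langle x_l/q_l\rangle\to0$, and $|\kappa_l|\le C+1$ for large $l$. Since $q_l/Q_l=1/Q_{l-1}$,
$$\sum_{l\ge0}\frac{x_l}{Q_l}=x_0+\sum_{l\ge1}\frac{m_l}{Q_l}+\sum_{l\ge1}\frac{\kappa_l}{Q_{l-1}}=(x_0+\kappa_1)+\sum_{l\ge1}\frac{m_l+\kappa_{l+1}}{Q_l},$$
and $(m_l+\kappa_{l+1})/q_l\to0$. So the sum is in $H$.

**Step 2: "only if", by multiplying up and reducing modulo $1$.** Let $\sum x_l/Q_l=\sum m_l/Q_l$ with $m_l/q_l\to0$, and put $X_l=x_l-m_l$. Then $\sum_{l\ge0}X_l/Q_l=0$ and $|X_l|\le(C+1)q_l$ for large $l$. Multiply by $Q_{l-1}$. The terms with index $l'<l$ become integers, and the term with index $l$ becomes $X_l/q_l$. Hence, for large $l$,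
$$\Big\langle\frac{X_l}{q_l}\Big\rangle\le\sum_{l'>l}\frac{(C+1)q_{l'}Q_{l-1}}{Q_{l'}}=(C+1)\sum_{l'>l}\frac{Q_{l-1}}{Q_{l'-1}}\le\frac{2(C+1)}{q_l}\to0 .$$
Here the last sum is $\frac1{q_l}+\frac1{q_lq_{l+1}}+\cdots\le\frac2{q_l}$. Finally $\langle x_l/q_l\rangle\le\langle X_l/q_l\rangle+|m_l|/q_l\to0$. $\square$

For instance $\sum1/Q_l\in H$, while $\sum\lfloor q_l/3\rfloor/Q_l\notin H$, since $\lfloor q_l/3\rfloor/q_l\to\frac13$.

**Digits of a real number.** Each $t\in\mathbb R$ has a unique expansion $t=D_0+\sum_{l\ge1}D_l/Q_l$ with $D_0\in\mathbb Z$, $0\le D_l<q_l$, and $D_l<q_l-1$ for infinitely many $l$. A *level-$l$ cylinder* in $[0,1)$ is the set of $t\in[0,1)$ with prescribed $D_1,\dots,D_l$. It is a half-open interval of length $1/Q_l$. For $t$ uniform in $[0,1)$ the digits are independent and uniform.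

**Elements.** An *element* is a real number $\sum_l\delta_l/Q_l$ with a finitely supported vector $(\delta_l)_{l\ge1}$ of nonnegative integers, its *digits*. The numbers $y_1,y_2,\dots$ will be a countable family of elements. For a choice of a subset of the family let $Z_l$ be the total digit at position $l$. We shall always have $Z_l\le2q_l$ for every choice. Then the sum of all elements is at most $\sum_l2/Q_{l-1}<\infty$, and the chosen subsum is $z=\sum_{l\ge1}Z_l/Q_l$. Since $|D_l-Z_l|\le2q_l$, Lemma 6 applied to $x_0=D_0$, $x_l=D_l-Z_l$ gives
$$t-z\in H\iff\Big\langle\frac{D_l-Z_l}{q_l}\Big\rangle\to0.\tag{2}$$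
So $t\in H+K$ exactly when some choice matches the digits of $t$ asymptotically, modulo $q_l$.

## 6. Independent positions give everything or almost nothing

The first family to try is one where each element has a single nonzero digit, so that different positions are chosen independently. Let $\mathcal S_l$ be the finite set of values that $Z_l/q_l$ can take (assume $Z_l\le2q_l$ always), and let
$$\rho_l=\max_{\theta\in\mathbb R}\ \min_{a\in\mathcal S_l}\langle\theta-a\rangle$$
be its covering radius modulo $1$.

**Proposition 7.** For such a family, if $\rho_l\to0$, then $H+K=\mathbb R$. Otherwise $H+K$ is null and meager.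

**Proof.** If $\rho_l\to0$, then for any $t$ choose at each position separately $Z_l$ with $\langle(D_l-Z_l)/q_l\rangle\le\rho_l$, and apply (2).

Otherwise there are $\eta\in(0,\frac12)$, an infinite set $\Lambda$ of positions, and $\theta_l$ for $l\in\Lambda$ with $\langle\theta_l-a\rangle>\eta$ for all $a\in\mathcal S_l$. Dropping finitely many positions, let $q_l\ge2/\eta$ on $\Lambda$. If $t\in H+K$, then by (2) some choice has $\langle(D_l-Z_l)/q_l\rangle<\eta/2$ for all large $l$, so there is $M_0$ with
$$\langle D_l/q_l-\theta_l\rangle>\eta/2\qquad\text{for all }l\in\Lambda,\ l\ge M_0.\tag{3}$$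
An arc of length $\eta$ contains at least $\eta q_l-1\ge\eta q_l/2$ of the points $D/q_l$, $0\le D<q_l$, modulo $1$. So condition (3) at one position $l$ is satisfied by a proportion at most $1-\eta/2$ of the digits. For fixed $M_0$ and $M\ge M_0$, the union of the closures of the level-$M$ cylinders on which (3) holds at all $l\in\Lambda\cap[M_0,M]$ is a closed set of measure at most $(1-\eta/2)^{|\Lambda\cap[M_0,M]|}$. The intersection over $M$ is closed and null, hence nowhere dense. The set $H+K$ is covered by integer translates of these sets, over all $M_0$: countably many closed null sets. $\square$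

The case without elements, $K=\{0\}$ and $\mathcal S_l=\{0\}$, shows that $H$ is null and meager. Then $\operatorname A(x_n)=\mathbb R\times H$ is null and meager although the sum range is $\mathbb R^2$. All these examples agree with the answer "yes". If one bad event per position has probability bounded below, then almost every $t$ meets infinitely many bad events, and a single kind of failure that recurs is fatal. We need failures that almost every $t$ escapes *once and for all*, and that is impossible without a memory running from position to position.

## 7. Wires: switches with memory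

**What we want.** At certain positions, the *c-positions*, we want to approximate any $D_l/q_l$ modulo $1$ by sums $\sum_r\beta_r2^{-r}$, $\beta_r\in\{0,1\}$. For each $r$ there is a "wire" $r$. Once the wire is switched on, $\beta_r$ is free at all later times; while it is off there is no guarantee. For almost every $t$ every wire gets switched on at some finite time, but for some special $t$ almost all wires stay off for ever, with $\beta_r=0$.

**Why memory is needed.** Suppose the element carrying $2^{-r}$ at the $i$th c-position $c(i)$ costs $\frac1{16}q_l$ at a position $l=b(i,r)$, together with $14$ other elements of digit $\frac1{16}q_l$ there, and with fine elements that adjust the digit below the level $\frac1{16}q_l$. Suppose there is nothing else. If $D_l/q_l\in[\frac1{64},\frac3{64})$ at $l=b(i,1)$, then matching the digit there to within less than $\frac1{64}$ forces the number of the $15$ elements chosen to be $\equiv0\pmod{16}$ (this is checked in Step 1 of Proposition 8), so it is $0$, and $\beta_1=0$. Then $Z_{c(i)}/q_{c(i)}\le\sum_{r\ge2}2^{-r}\leq\frac12$, which misses every $D_{c(i)}/q_{c(i)}\in[\frac58,\frac78]$ by at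 least $\frac18$ modulo $1$. Both conditions on the digits hold together with probability at least $\frac1{32}\cdot\frac14$, independently for different $i$. So by Borel–Cantelli almost every $t$ meets this failure infinitely often, and $H+K$ is null again.

The cure is to let the elements at $b(i,r)$ also place digits at $b(i+1,r)$. A choice made one step earlier can then bring the count at $b(i+1,r)$ to where it is wanted. But if nothing is chosen at step $i$, nothing is carried, and the forced "choose nothing" goes on.

**Positions.** For $i\ge1$, step $i$ consists of $i+1$ consecutive positions, in the order $c(i),b(i,1),\dots,b(i,i)$. The steps follow one another and fill $\{1,2,3,\dots\}$: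
$$c(1)=1,\ b(1,1)=2;\quad c(2)=3,\ b(2,1)=4,\ b(2,2)=5;\quad c(3)=6,\dots$$
Steps $1,\dots,i-1$ use $\sum_{j<i}(j+1)=\frac{i(i+1)}2-1$ positions, so $c(i)=i(i+1)/2$. Every position $l$ of step $i$ satisfies $l\ge i$, so $2^r\mid q_l$ for $r\le i$.

**The family $\mathcal E$.** For every pair $(i,r)$ with $1\le r\le i$ there are $15$ *wire elements* of $(i,r)$, all with digit $q_l/16$ at $l=b(i,r)$:

* $s^j_{i,r}$ for $j=0,1,2,3$ ("signal"), with the further digit $2^jq_{l'}/16$ at $l'=b(i+1,r)$;
* $e_{i,r}$ ("effect"), with the further digit $2^{-r}q_{c(i)}$ at $c(i)$;
* $f^1_{i,r},\dots,f^{10}_{i,r}$ ("fillers"), with no further digit.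

In addition, for every $(i,r)$ and $l=b(i,r)$ there are the *fine elements* with the single digit $2^u$ at $l$, $u=0,1,\dots,l-1$. Since $2^l=q_l/16$, the subsums of the fine digits at $l$ are exactly the integers $0,1,\dots,q_l/16-1$.

**Size check.** At $b(i,r)$ the wire elements of $(i,r)$ give at most $\frac{15}{16}q_l$, the signals of $(i-1,r)$, if $r\le i-1$, give at most $\frac{1+2+4+8}{16}q_l$, and the fine elements give at most $\frac1{16}q_l-1$. So $Z_l<2q_l$. At $l=c(i)$ we have $Z_l\le\sum_{r\le i}2^{-r}q_l<q_l$. Thus $0\le Z_l<2q_l$ always, and (2) is available. Enumerate $\mathcal E$ as $y_1,y_2,\dots$ and let $K$ be the set of its subsums. This is the series of Theorem 2.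

At $l=b(i,r)$ write $Z_l=\frac{q_l}{16}u+(\text{fine part})$. The integer $u$ is
$$u=\#\{\text{chosen wire elements of }(i,r)\}+\sum\{2^j:s^j_{i-1,r}\text{ chosen}\},\tag{4}$$
where the second sum is $0$ if $i=r$.

## 8. Points at which almost all wires stay off

Let $P$ be the set of $t=\sum_{l\ge1}D_l/Q_l$ with
$$\frac1{64}\le\frac{D_l}{q_l}<\frac3{64}\ \text{ at all b-positions }l,\qquad D_l=\lfloor q_l/3\rfloor\ \text{ at all c-positions }l.$$
Every b-position has $l\ge2$, so $64\mid q_l$, and exactly $q_l/32\geq 2$ digits are allowed there. So $P\ne\emptyset$. These expansions are the standard ones, since no digit equals $q_l-1$.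

**Proposition 8.** $P\cap(H+K)=\emptyset$. In particular $H+K\ne\mathbb R$.

**Proof.** Suppose $t\in P$ and $t-z\in H$ for some $z=\sum Z_l/Q_l\in K$. By (2), $\langle(D_l-Z_l)/q_l\rangle\to0$. Choose $i_*\ge1$ such that this quantity is $<\frac1{64}$ at all positions of steps $i\ge i_*$.

**Step 1: counts are multiples of $16$.** Let $l$ be a b-position of a step $i\ge i_*$ and write $Z_l/q_l=\frac u{16}+y$ with $u$ as in (4) and $y\in[0,\frac1{16})$ coming from fine elements. As $D_l/q_l\in[\frac1{64},\frac3{64})$, we have $|y-D_l/q_l|\le\frac3{64}$. If $u\not\equiv0\pmod{16}$, then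
$$\Big\langle\frac u{16}+y-\frac{D_l}{q_l}\Big\rangle\ge\frac1{16}-\frac3{64}=\frac1{64},$$
a contradiction. So $u\equiv0\pmod{16}$ at all these positions.

**Step 2: late wires never carry anything.** Let $r\ge i_*$. At $b(r,r)$ only the $15$ wire elements of $(r,r)$ contribute to $u$, one unit each. So $0\le u\le15$, hence $u=0$, and none of them is chosen. Inductively, if no wire element of $(i-1,r)$ is chosen, then by (4) again $0\le u\le15$ at $b(i,r)$, so $u=0$ and no wire element of $(i,r)$ is chosen. Thus $e_{i,r}$ is not chosen for any $r\ge i_*$ and $i\ge r$.

**Step 3: the c-positions cannot be matched.** By Step 2 only $e_{i,r}$ with $r\le R:=i_*-1$ can be chosen, so $Z_{c(i)}/q_{c(i)}$ is an integer multiple of $2^{-R}$ for every $i$. For integers $a,n$,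
$$\Big|\frac13-\frac a{2^R}-n\Big|=\frac{|2^R-3a-3n2^R|}{3\cdot2^R}\ge\frac1{3\cdot2^R},$$
because $3\nmid2^R$ makes the numerator a nonzero integer. Since $|D_{c(i)}/q_{c(i)}-\frac13|\le1/q_{c(i)}$,
$$\Big\langle\frac{D_{c(i)}-Z_{c(i)}}{q_{c(i)}}\Big\rangle\ge\frac1{3\cdot2^R}-\frac1{q_{c(i)}}\not\to0,$$
a contradiction. $\square$

## 9. For almost every $t$ every wire starts

Fix $t$ with digits $D_l$. For $l=b(i,r)$ put
$$g_{i,r}=\lfloor16D_l/q_l\rfloor\in\{0,\dots,15\}.$$
If the fine elements at $l$ are chosen with sum
$$D_l-g_{i,r}\frac{q_l}{16}\in\Big[0,\frac{q_l}{16}-1\Big],\tag{5}$$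
then $Z_l=D_l+\frac{q_l}{16}(u-g_{i,r})$. So matching at $l$ modulo $q_l$ amounts to $u\equiv g_{i,r}\pmod{16}$.

**Unstarted dynamics of wire $r$.** Put $w_{r-1}=0$. For $i=r,r+1,\dots$ let $h_i\in\{0,\dots,15\}$ with $h_i\equiv g_{i,r}-w_{i-1}\pmod{16}$. This is the number of wire elements of $(i,r)$ that we need. If $5\le h_i\le10$, wire $r$ *starts* at step $k_r:=i$ and the procedure stops. Otherwise choose exactly $h_i$ of the $15$ wire elements of $(i,r)$, taking them in the order
$$f^1,\dots,f^{10},s^0,s^1,s^2,s^3,e,$$
and let $w_i\in\{0,\dots,15\}$ be the sum of $2^j$ over the chosen $s^j_{i,r}$.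

By hand: if $g_{i,r}=0$ for all $i\ge r$, then $h_i=w_i=0$ for ever, and the wire never starts; this is what happens on $P$. If $g_{r,r}=15$ and $g_{r+1,r}=7$, then $h_r=15$, all elements are chosen, $w_r=15$, and $h_{r+1}\equiv7-15\equiv8$, so the wire starts at step $r+1$.

Let $N$ be the set of $t\in\mathbb R$ for which some wire never starts.

**Lemma 9.** $N$ is contained in a null $F_\sigma$ set of first category.

**Proof.** Fix $r$. The digits $D_l$, $l\ge1$, depend only on $t$ modulo $1$, so consider $t\in[0,1)$. For $M\ge r$ let $C_M$ be the union of the closures of those level-$b(M,r)$ cylinders on which wire $r$ has not started in steps $r,\dots,M$. Consider step $i$. The number $w_{i-1}$ depends only on digits at positions before $b(i,r)$. Given it, exactly $10$ of the $16$ values of $g_{i,r}$ avoid a start at step $i$, namely those with $h_i\in\{0,\dots,4\}\cup\{11,\dots,15\}$. Each value of $g_{i,r}$ is taken by exactly $q_l/16$ digits $D_l$, $l=b(i,r)$. So each step multiplies the surviving measure by $\frac{10}{16}$, and $|C_M|=(10/16)^{M-r+1}$. The intersection $\bigcap_MC_M$ is closed and null, hence nowhere dense, and contains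 all $t\in[0,1)$ for which wire $r$ never starts. Taking all $r$ and all integer translates, $N$ is covered by countably many closed null nowhere dense sets. $\square$

## 10. After a start, carries are solved backward

**Proposition 10.** If $t\notin N$, then $t\in H+K$.

**Proof.** Every wire $r$ has a finite start step $k_r$. Choose the fine elements at every b-position as in (5).

**Step 1: wire $r$ before its start.** For $r\le i<k_r$ choose wire elements of $(i,r)$ as in the unstarted dynamics.

**Step 2: the carries after the start.** From the start on we want exactly one of $e_{i,r},f^1_{i,r}$ to be chosen, either one at will. The signals must then make the counts right. Let $B_i$ denote the carry sent by the signals of $(i,r)$ to step $i+1$, and for $B\in\{0,\dots,15\}$ let $\sigma(B)\in\{0,\dots,4\}$ be its binary digit sum, which is the number of signals needed to send $B$. With no other fillers, the count at $b(i,r)$ is $B_{i-1}+\sigma(B_i)+1$. So, with $k=k_r$, we need $B_i\in\{0,\dots,15\}$ for $i\ge k$ with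
$$B_{i-1}\equiv g_{i,r}-1-\sigma(B_i)\pmod{16}\qquad(i>k).\tag{6}$$
Read forward, (6) asks for a $B_i$ with prescribed $\sigma(B_i)$, which may not exist; read backward, $B_i$ simply determines $B_{i-1}$. So for each $M>k$ put $B^{(M)}_i=0$ for $i\ge M$ and use (6) to define $B^{(M)}_{M-1},\dots,B^{(M)}_k$. By compactness of $\{0,\dots,15\}^{\{k,k+1,\dots\}}$, some subsequence of these sequences converges coordinatewise as $M\to\infty$. Each equation in (6) involves only two coordinates and holds for all large $M$, so the limit $(B_i)_{i\ge k}$ satisfies all of (6).

For instance, if $g_{i,r}=7$ for all $i>k$, then (6) reads $B_{i-1}\equiv6-\sigma(B_i)$, and the sequence $4,5,4,5,\dots$ solves it: $\sigma(4)=1$ gives $5$, and $\sigma(5)=2$ gives $4$.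

**Step 3: wire $r$ from its start on.** For $i\ge k=k_r$ choose those $s^j_{i,r}$ for which $2^j$ occurs in the binary expansion of $B_i$, and exactly one of $e_{i,r},f^1_{i,r}$, to be specified in Step 5. For $i>k$ choose none of $f^2_{i,r},\dots,f^{10}_{i,r}$. For $i=k$ choose $h_k-1-\sigma(B_k)$ of the nine fillers $f^2_{k,r},\dots,f^{10}_{k,r}$. This is possible: $5\le h_k\le10$ and $1\le1+\sigma(B_k)\le5$ put this number in $[0,9]$. The window $5\le h\le10$ was chosen for exactly this.

**Step 4: all b-positions match exactly.** By (4), the number $u$ at $b(i,r)$ is

* $w_{i-1}+h_i$ for $i<k_r$;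
* $w_{k-1}+\sigma(B_k)+1+(h_k-1-\sigma(B_k))=w_{k-1}+h_k$ for $i=k=k_r$;
* $B_{i-1}+\sigma(B_i)+1$ for $i>k_r$.

In each case $u\equiv g_{i,r}\pmod{16}$, by the definition of $h_i$ in the first two cases and by (6) in the third. Hence $Z_l\equiv D_l\pmod{q_l}$ at every b-position. This holds whatever the choices between $e_{i,r}$ and $f^1_{i,r}$ are, since both have the same digit at $b(i,r)$.

**Step 5: the c-positions match asymptotically.** Let $l=c(i)$, and let $p_i$ be the largest $p\le i$ with $k_1,\dots,k_p\le i$ (and $p_i=0$ if there is none). Since all $k_r$ are finite, $p_i\to\infty$: for given $p$ we have $p_i\ge p$ as soon as $i\ge\max(p,k_1,\dots,k_p)$. Only the elements $e_{i,r}$, $r\le i$, have a nonzero digit at $c(i)$. For wires $r>p_i$ that have started by step $i$, choose $f^1_{i,r}$. For wires that have not started, the choice was made in Step 1. So the contribution of all wires $r>p_i$ at $l$ is fixed, say $Uq_l$, an integer. For $r\le p_i$ the choice of $e_{i,r}$ or $f^1_{i,r}$ is free and contributes $\beta_r2^{-r}q_l$ with $\beta_r\in\{0,1\}$ arbitrary. The sums $\sum_{r\le p_i}\beta_r2^{-r}$ run through all $a2^{-p_i}$,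 $0\le a<2^{p_i}$. One of these lies within $2^{-p_i}$ of $D_l/q_l-U$ modulo $1$. With this choice
$$\Big\langle\frac{D_l-Z_l}{q_l}\Big\rangle\le2^{-p_i},\qquad l=c(i).$$
These choices for different $i$ concern different elements and do not disturb each other, nor, by Step 4, the b-positions.

**Step 6: conclusion.** At b-positions $\langle(D_l-Z_l)/q_l\rangle=0$, and at $c(i)$ it is at most $2^{-p_i}\to0$. So $\langle(D_l-Z_l)/q_l\rangle\to0$, and by (2) $t-z\in H$ with $z=\sum Z_l/Q_l\in K$. $\square$

**Proof of Theorem 2.** By Lemma 4 the series is conditionally convergent with sum range $\mathbb R^2$. By Lemma 5, $\mathbb R^2\setminus\operatorname A(x_n)=\mathbb R\times(\mathbb R\setminus(H+K))$. This is nonempty by Proposition 8. By Proposition 10 and Lemma 9 it is contained in $\mathbb R\times\bigcup_nF_n$ with countably many closed null nowhere dense sets $F_n\subset\mathbb R$. Each $\mathbb R\times F_n$ is closed, null by Fubini, and without interior, hence nowhere dense. So the complement of $\operatorname A(x_n)$ is null and of first category. $\square$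

## 11. The dimension of the missing set, and higher dimensions

**Theorem 11.**
(a) For the series above, $\operatorname A(x_n)$ has empty interior, and $\mathbb R^2\setminus\operatorname A(x_n)$ (null and meager) has Hausdorff dimension $2$ inside every disc.
(b) For every $d\ge2$ there is a conditionally convergent series in $\mathbb R^d$ with sum range $\mathbb R^d$ whose achievement set is not $\mathbb R^d$ but has null and meager complement. (For $d=1$ this is impossible, by Proposition 1.)

For (a) we use the mass distribution principle: if $\nu$ is a Borel measure, $E$ a Borel set with $\nu(E)>0$, and $\nu(V)\le C(\operatorname{diam}V)^s$ for all sets $V$ of small diameter, then $E$ has Hausdorff dimension at least $s$.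

**Proof of (a).** **Step 1: a measure on $P$.** The set $P$ is the image of a product of finite sets under the continuous map $(D_l)\mapsto\sum D_l/Q_l$, so it is compact. Let $n_l$ be the number of allowed digits at position $l$, so $n_l=q_l/32$ at b-positions and $n_l=1$ at c-positions, and let $M_l=\prod_{j\le l}n_j$. Let $\mu$ be the probability measure on $P$ under which the digits are independent and uniform on the allowed sets. A level-$l$ cylinder has $\mu$-mass $1/M_l$ if it meets $P$ and $0$ otherwise.

**Step 2: $M_l$ is nearly $Q_l$.** The ratio $q_j/n_j$ is $32$ at b-positions and $q_j\le2^{l+4}$ at c-positions $j\le l$. Since $c(i)=i(i+1)/2\le l$ forces $i\le\sqrt{2l}$,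
$$\frac{Q_l}{M_l}\le32^l\,2^{\sqrt{2l}\,(l+4)}=2^{o(l^2)}.$$

**Step 3: the mass of short intervals.** Let $V$ be an interval of length $\rho$ with $1/Q_l\le\rho<1/Q_{l-1}$, $l\ge2$. It meets at most $\rho Q_l+2\le3\rho Q_l$ level-$l$ cylinders, so $\mu(V)\le3\rho Q_l/M_l\le\rho\,2^{o(l^2)}$. On the other hand $\rho^{-1}>Q_{l-1}=2^{\sum_{j<l}(j+4)}\ge2^{(l-1)^2/2}$. So for every $\delta>0$ the factor $2^{o(l^2)}$ is at most $C_\delta\rho^{-\delta}$, and
$$\mu(V)\le C_\delta\,\rho^{1-\delta}\qquad(0<\rho<1/Q_1).$$

**Step 4: small pieces of dimension $2$.** Let $\lambda$ be Lebesgue measure on $\mathbb R$. A square of side $\rho$ has $\lambda\times\mu$ mass at most $C_\delta\rho^{2-\delta}$, and every set of diameter $\rho$ lies in a square of side $\rho$. Let $I$ be a nondegenerate bounded interval and $C$ a cylinder meeting $P$. Then $I\times(P\cap C)$ has positive mass, so its dimension is at least $2-\delta$ for every $\delta>0$, hence equal to $2$. Such pieces exist with arbitrarily small diameter, and by Proposition 8 and Lemma 5 they lie in the complement of $\operatorname A(x_n)$.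

**Step 5: moving them around.** Since $H$ is a group, $H+K$ is invariant under translations from $H$, so the complement of $\operatorname A(x_n)=\mathbb R\times(H+K)$ is invariant under translations from $\mathbb R\times H$. This group is dense in $\mathbb R^2$. So every disc contains a translate of a small piece from Step 4, and that translate lies in the complement. Hence the complement has dimension $2$ inside every disc. In particular it meets every disc, so $\operatorname A(x_n)$ has empty interior. That the complement is null and meager is Theorem 2. $\square$

**Proof of (b).** For $d=2$ this is Theorem 2. For $d\ge3$ interleave the series of Theorem 2, placed in $\mathbb R^2\times\{0\}$, in turn with the series $\sum_n\frac{(-1)^n}ne_j$ for $j=3,\dots,d$, where $e_j$ are the standard basis vectors. The component series have disjoint coordinate supports, so the interleaved series converges, and a subsum converges if and only if each of its component subsums does. By Proposition 1, $\operatorname A((-1)^n/n)=\mathbb R$, so the achievement set is $\operatorname A(x_n)\times\mathbb R^{d-2}$. Its complement $(\mathbb R^2\setminus\operatorname A(x_n))\times\mathbb R^{d-2}$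 is nonempty. It is null by Fubini, and meager because the product of a nowhere dense set with $\mathbb R^{d-2}$ is nowhere dense.

Let $f=\alpha x_1+\beta x_2+\sum_{j\ge3}\gamma_jx_j$ be absolutely summable along the series. On the terms of the planar series this gives $\alpha=\beta=0$, as in the proof of Lemma 4. On the terms $\frac{(-1)^n}ne_j$ it gives $|\gamma_j|\sum\frac1n<\infty$, so $\gamma_j=0$. Thus $\Gamma=\{0\}$, and by (1) the sum range is $\mathbb R^d$. The series is not absolutely convergent, so it is conditionally convergent. $\square$
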